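# Which numbers are fractional domatic numbers?

## The 5-cycle, dominated two and a half times

Take the 5-cycle $C_5$ with vertices $0,1,2,3,4$ in cyclic order. A set of vertices is *dominating* if every vertex is in the set or has a neighbor in it. A single vertex takes care of itself and its two neighbors, so of 3 vertices; hence a dominating set of $C_5$ has at least 2 vertices. The sets $\{0,2\}$ and $\{1,3\}$ are both dominating, and they are disjoint. Three pairwise disjoint dominating sets would need 6 vertices, so 2 is the best we can do, and vertex $4$ is wasted.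

Now think of time. Every vertex may be on duty for one hour in total, and at each moment the vertices on duty must form a dominating set. Two disjoint sets give a schedule of 2 hours. If we may switch at any moment, we do better: use
$$\{0,2\},\ \{1,3\},\ \{2,4\},\ \{3,0\},\ \{4,1\}$$
for half an hour each. Every vertex lies in exactly two of these sets, so it serves exactly one hour, and the schedule lasts $\frac52$ hours. This is optimal: 5 vertex-hours are available and at least 2 are spent per hour.

Next try $C_7$. Two vertices take care of at most 6 vertices, so a dominating set has at least 3, and $\{0,3,5\}$ works: the three closed neighborhoods are $\{6,0,1\}$, $\{2,3,4\}$, $\{4,5,6\}$. The seven rotations, used for $\frac13$ hour each, give $\frac73$ hours, and $7/3$ is an upper bound by the same count. In general, put $q=\lceil n/3\rceil$; a dominating set of $C_n$ has at least $q$ vertices, the set $\{0,3,\dots,3(q-1)\}$ is dominating, and its rotations show that the longest schedule has length $n/q$. So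
$$C_{3q}\mapsto 3,\qquad C_{3q-1}\mapsto 3-\tfrac1q,\qquad C_{3q-2}\mapsto 3-\tfrac2q .$$
Cycles give $2,\frac73,\frac52,\frac{13}5,\frac83,\dots$, a set that piles up only at $3$. The number $\frac{51}{20}=3-\frac9{20}$ is not among them. Does any graph have a longest schedule of $\frac{51}{20}$ hours? Of $\frac{11}{5}$ hours? Which numbers occur at all?

## Schedules, linear programming, and the statement

All graphs are finite and simple, with at least one vertex. For $X\subseteq V(G)$ let $N[X]$ be $X$ together with all vertices adjacent to some vertex of $X$; write $N[v]$ for $N[\{v\}]$.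

**Definition.** A *dominating set* of $G$ is a set $X\subseteq V(G)$ with $N[X]=V(G)$. The *domatic number* is the maximum number of pairwise disjoint dominating sets. The *fractional domatic number* is
$$\mathrm{fdom}(G)=\max\Big\{\sum_D w_D:\ w_D\ge0 \text{ for every dominating set } D,\ \sum_{D\ni v}w_D\le1\text{ for every }v\in V(G)\Big\}.\tag{1}$$

Equivalently, it is the maximum of $a/b$ over positive integers $a,b$ such that one can assign to each vertex a $b$-subset of $\{1,\dots,a\}$ with every one of the $a$ color classes dominating. In the language above, $w_D$ is the time for which $D$ is on duty. For $C_5$ the domatic number is 2 and $\mathrm{fdom}(C_5)=\frac52$, with $a=5$, $b=2$.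

Write $\delta(G)$ for the minimum degree. The problem is posed in Quentin Chuet, Hugo Demaret, Hoang La, François Pirot, "Fractional domatic number and minimum degree", arXiv:2508.19617 (2025), and it comes with two facts that we shall use.

(i) $\mathrm{fdom}(G)$ is rational, and $\mathrm{fdom}(G)\le\delta(G)+1$.

(ii) If $\mathrm{fdom}(G)<\frac52$, then $\mathrm{fdom}(G)\in\{1,2,\frac73\}$.

Fact (i) is quick: (1) is a linear program with rational data, and its maximum is attained at a rational point; moreover every dominating set meets $N[v]$, so for $v$ of minimum degree $\sum_D w_D\le\sum_{y\in N[v]}\sum_{D\ni y}w_D\le\delta(G)+1$. Fact (ii) is quoted and used as a black box. It already answers one question: $\frac{11}5$ does not occur. The problem asks for the full set of values. Here $\mathbb Q$ denotes the rationals.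

**Theorem 1.** $\{\mathrm{fdom}(G):G\text{ a finite graph}\}=\{1,2,\tfrac73\}\cup\{x\in\mathbb Q:x\ge\tfrac52\}.$

**Theorem 2.** For every rational $x\ge\frac52$ there is a connected graph $G$ with $\mathrm{fdom}(G)=x$ and $\delta(G)=\lceil x\rceil-1$. By (i), no smaller minimum degree is possible. Consequently:

- for every integer $d\ge3$, every rational in $(d,d+1]$ is the fractional domatic number of a connected graph of minimum degree exactly $d$;
- the sets of values for minimum degree exactly $0,1,2$ are $\{1\}$, $\{2\}$, $\{2,\frac73\}\cup(\mathbb Q\cap[\frac52,3])$ respectively.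

The inclusion "$\subseteq$" in Theorem 1 is immediate: the value is rational by (i), at least 1 because $V(G)$ is dominating, and (ii) handles values below $\frac52$. All the work is in realizing every rational $x\ge\frac52$. We use four tools.

**Tool A (upper bounds).** If $w:V(G)\to[0,\infty)$ satisfies $w(D):=\sum_{v\in D}w(v)\ge1$ for every dominating set $D$, then $\mathrm{fdom}(G)\le w(V(G))$. Indeed, for feasible $(w_D)$,
$$\sum_Dw_D\le\sum_Dw_D\,w(D)=\sum_vw(v)\sum_{D\ni v}w_D\le w(V(G)).$$

**Tool B (lower bounds).** Let $(\Omega,\mu)$ be a measure space with $\mu(\Omega)=T<\infty$, and let $\Omega_v\subseteq\Omega$ be measurable with $\mu(\Omega_v)\le1$ for $v\in V(G)$, such that $D_\omega=\{v:\omega\in\Omega_v\}$ is dominating for every $\omega$. Then $\mathrm{fdom}(G)\ge T$: put $w_D=\mu\{\omega:D_\omega=D\}$; then $\sum_Dw_D=T$ and $\sum_{D\ni v}w_D=\mu(\Omega_v)\le1$. Think of $\Omega$ as time and of $\Omega_v$ as the duty time of $v$. "Using the set $Y$ of vertices on a region $R$" means putting $R$ into $\Omega_y$ for each $y\in Y$.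

**Tool C (universal vertex).** Let $G\vee K_1$ be $G$ plus a vertex $u$ adjacent to all of $V(G)$. Then $\mathrm{fdom}(G\vee K_1)=\mathrm{fdom}(G)+1$ and $\delta(G\vee K_1)=\delta(G)+1$. For "$\ge$", dominating sets of $G$ still dominate, and we add $\{u\}$ with weight 1. For "$\le$", sets containing $u$ have total weight at most 1; the other dominating sets are dominating sets of $G$ and have total weight at most $\mathrm{fdom}(G)$. The degree of $u$ is $|V(G)|\ge\delta(G)+1$ and all other degrees rise by one.

**Tool D (small graphs).** $\mathrm{fdom}(K_n)=n$ (singletons, and (i)); and $\mathrm{fdom}(C_4)=2$, $\mathrm{fdom}(C_5)=\frac52$, $\mathrm{fdom}(C_7)=\frac73$, as computed above.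

By Tool C it is enough to realize every rational in $[\frac52,\frac72)$: any larger rational is one of these plus a positive integer.

## Overlap constraints for a value between 5/2 and 3

Fix a rational $T\in(\frac52,3)$ and put $s=3-T\in(0,\frac12)$. We look for a graph that has a schedule of length exactly $T$ and no longer one. Imagine a schedule of length $T$ in which the vertices $S,S'$ serve sets $\Omega_S,\Omega_{S'}$ of mass exactly 1. What can a small piece of graph attached to $S,S'$ enforce?

A vertex $u$ with neighbors $S,S'$ only: at each time one of $u,S,S'$ serves, so $\mu(\Omega_S\cup\Omega_{S'})\ge T-1$, that is, the overlap $\mu(\Omega_S\cap\Omega_{S'})$ is at most $3-T=s$.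

An edge $ab$ with $a\sim S$, $b\sim S'$ and no other neighbors: whenever $S$ is off duty, $N[a]=\{a,b,S\}$ forces $a$ or $b$ to serve; likewise when $S'$ is off duty. So $T-\mu(\Omega_S\cap\Omega_{S'})\le2$, and the overlap is at least $T-2=1-s$.

So one gadget demands small overlap and the other demands large overlap, and both demands become stricter if $T$ grows. The plan is to take a vertex for every set of mass 1, attach the first gadget to every pair of overlap exactly $s$ and the second to every pair of overlap exactly $1-s$, and prove that this system leaves no room for a longer schedule. To stay finite we discretize.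

**Set-up (used for all later constructions).** Let $T$ be rational, $m$ a large integer with $N=Tm$ an integer, and $X=\binom{[N]}m$ the set of $m$-subsets of $[N]=\{1,\dots,N\}$. The graph contains a *core*, with one vertex for each $S\in X$, core vertices being pairwise non-adjacent; a clique $Z$ of $\lceil T\rceil$ vertices, all joined to all core vertices; and *gadgets*, whose only outside neighbors are core vertices. The integer $m$ is divisible enough that every number "(rational)$\cdot m$" below is an integer.

Let $\Omega=[N]\times[0,\frac1m)$ with counting times Lebesgue measure, so $\mu(\Omega)=T$; regions of $\Omega$ can be split into pieces of any prescribed masses. Put $\Omega_S=S\times[0,\frac1m)$, so $\mu(\Omega_S)=1$. We write $S$ for $\Omega_S$; a pair with $|S\cap S'|=pm$ has overlap $\mu(S\cap S')=p$. Partition $\Omega$ into $\lceil T\rceil$ sets of mass at most 1 and give them to the vertices of $Z$. At each moment one vertex of $Z$ serves, and it dominates $Z$ and the whole core. So for Tool B only the gadget vertices must be checked.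

For Tool A, give weight $0$ to $Z$ and spread a total weight $\alpha$ uniformly over the core. For a dominating set $D$ let $g=\mathbf 1_{D\cap X}$, a $0/1$ function on $X$. Let $\bar g$ be its average; the core contributes $\alpha\bar g$ to $w(D)$. For $p\in(0,1)$ with $pm\in\mathbb Z$ let
$$E_p=\mathbb E\,g(S)g(S')\quad\text{over a uniform ordered pair with }|S\cap S'|=pm .$$

**The graph for $T\in(\frac52,3)$.** Put $U=s$ and $L=1-s$; then $0<U<L<1$. For each pair $\{S,S'\}$ with $|S\cap S'|=Um$ take a vertex $u$ adjacent to $S,S'$. For each pair with $|S\cap S'|=Lm$ take two adjacent vertices $a,b$ with $a\sim S$, $b\sim S'$.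

**Step 1: a schedule of length $T$.** For a vertex $u$ put $\Omega_u=\Omega\setminus(S\cup S')$, of mass $T-(2-s)=1$; then $u$ is dominated by itself or by the core at each time. For $a,b$, split $\Omega\setminus(S\cap S')$, of mass $T-(1-s)=2$, into $\Omega_a,\Omega_b$ of mass 1. On $\Omega_a\cup\Omega_b$ one of $a,b$ serves and dominates both; on $S\cap S'$ the core dominates both. By Tool B, $\mathrm{fdom}\ge T$.

**Step 2: what the upper bound needs.** Give total weight $1$ to the core, $s$ to the $u$-vertices, $2(1-s)$ to the $a,b$-vertices, uniformly within each class; the sum is $3-s=T$. Let $D$ be dominating. If $S,S'\notin D$ then $u\in D$; so the $u$-vertices contribute at least $s\,\mathbb E(1-g(S))(1-g(S'))=s(1-2\bar g+E_U)$. Unless both $S,S'\in D$, one of $a,b$ lies in $D$; so these vertices contribute at least $(1-s)(1-E_L)$. With $t=\frac{1-L}{1-U}=\frac s{1-s}$ we have $(1-s)(1-t)=1-2s$ and $(1-s)t=s$, and therefore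
$$w(D)\ge\bar g+s(1-2\bar g+E_U)+(1-s)(1-E_L)=1+(1-s)\big[(1-t)\bar g+tE_U-E_L\big].\tag{2}$$
So $\mathrm{fdom}\le T$ follows from Tool A if the bracket is never negative, that is, if
$$E_L\le(1-t)\,\bar g+t\,E_U\qquad\text{for every }g:X\to\{0,1\},\qquad L=(1-t)+tU.\tag{3}$$
The graph is now gone, and what remains is an inequality about subsets of $X$. It has no slack: if $g(S)=\mathbf 1[x\in S]$ for a fixed point $x$, then $\bar g=\frac1T$ and $E_p=\frac pT$, and both sides of (3) equal $\frac LT$. These functions are exactly the ones that the schedule of Step 1 uses.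

## Sliding windows and the triangle inequality

Since $\Pr[g(S)\ne g(S')]=2\bar g-2E_p$ for a random pair of overlap $p$, inequality (3) says
$$\Pr[g\text{ differs on an }L\text{-pair}]\ \ge\ t\cdot\Pr[g\text{ differs on a }U\text{-pair}].$$
An $L$-pair is at distance $1-L$ (the fraction of elements that are replaced), a $U$-pair at distance $1-U$, and $t$ is the ratio of the two. The natural approach is the triangle inequality: walk from $S$ to $S'$ in $L$-steps.

Suppose $1/t=k$ is an integer. Take a uniform random ordering $x_1,\dots,x_N$ of $[N]$, and for $0\le i\le k$ let $S_i$ be the window of the $m$ consecutive elements that starts at position $1+i(1-L)m$. The last window ends at position $m+k(1-L)m=(2-U)m\le N$. Consecutive windows form a uniform $L$-pair, and $|S_0\cap S_k|=m-(1-U)m=Um$, so $(S_0,S_k)$ is a uniform $U$-pair. If $g(S_0)\ne g(S_k)$, then $g$ changes at some step, so $\Pr[g(S_0)\neq g(S_k)]\le k\Pr[g(S_0)\ne g(S_1)]$, and this is (3).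

So (3) holds when $\frac{1-s}s=k$, that is, for $T=3-\frac1{k+1}$. These are values that cycles give anyway. For other $T$ the argument breaks, at a precise point: each $L$-step replaces $(1-L)m$ elements, so reaching distance $1-U$ takes $k\ge1/t$ steps, and $k$ is an integer. If $1/t$ is not an integer, the factor $\frac1k$ that we obtain is strictly smaller than $t$.

For example let $T=\frac{13}5$, so $s=U=\frac25$, $L=\frac35$, $t=\frac23$. With $m=5$, a two-step chain is $\{1,2,3,4,5\}$, $\{3,4,5,6,7\}$, $\{4,5,6,8,9\}$: consecutive overlaps are $3=Lm$, and the ends meet in $2=Um$ points. Random relabeling gives $E_L\le\frac12\bar g+\frac12E_U$, and substituting this in (2) gives only $w(D)\ge1-\frac1{10}(\bar g-E_U)$. Since $\bar g\ge E_U$, this is not enough.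

To do better we drop the walks. The three quantities $\bar g,E_U,E_L$ are quadratic forms in $g$, and all of them are invariant under the symmetric group $S_N$. Their operators commute, so we can diagonalize them together and compare eigenvalues. It turns out that the eigenvalues of "step to overlap $p$" are close to powers $\rho_p^j$ of a number $\rho_p$ that is affine in $p$. For $j=0,1$ the inequality is an equality, and for $j\ge2$ the convexity of $x^j$ gives strict slack.

## A spectral inequality on the Johnson scheme

Let $T>2$ be rational, $N=Tm$ an integer, $X=\binom{[N]}m$. Put $\langle f,h\rangle=|X|^{-1}\sum_Sf(S)h(S)$ on $\mathbb R^X$. For $p\in(0,1)$ with $pm\in\mathbb Z$ let $(A_pf)(S)$ be the average of $f(S')$ over all $S'\in X$ with $|S\cap S'|=pm$ (such $S'$ exist because $(1-p)m\le N-m$). So $\langle f,A_pf\rangle=\mathbb Ef(S)f(S')$ over a uniform ordered pair with $|S\cap S'|=pm$. For our $0/1$ function $g$ we have $\bar g=\langle g,1\rangle=\langle g,g\rangle$ and $E_p=\langle g,A_pg\rangle$.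

As a small example take $m=2$, $N=5$, $p=\frac12$. Then $X$ is the set of the 10 edges of $K_5$, and $A_{1/2}$ averages over the 6 edges that share exactly one endpoint with a given edge. We shall find its eigenvalues below.

**Lemma 3.** Let $0<U<L<1$ be rational with $L\ge1/T$, and put $t=\frac{1-L}{1-U}\in(0,1)$, so that $L=(1-t)+tU$. For all sufficiently large $m$ with $Tm,Um,Lm\in\mathbb Z$, every $f\in\mathbb R^X$ satisfies
$$\langle f,A_Lf\rangle\le(1-t)\langle f,f\rangle+t\langle f,A_Uf\rangle.\tag{4}$$

**Step 1: count the joint eigenspaces.** This step finds how many eigenspaces to look for. Since $N\ge2m$, each size $0\le i\le m$ occurs as $|S\cap S'|$, and two pairs with the same intersection size are related by a permutation of $[N]$. So $S_N$ has exactly $m+1$ orbits on $X\times X$, the relations $|S\cap S'|=i$. A matrix commutes with the action of $S_N$ on $\mathbb R^X$ exactly when it is constant on these orbits. So the commutant $\mathcal A$ is the span of the $m+1$ adjacency matrices of the relations, and it has dimension $m+1$. It is an algebra, and all its members are symmetric; hence $BC=(BC)^{\mathsf T}=CB$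 for $B,C\in\mathcal A$, so $\mathcal A$ is commutative. Therefore $\mathbb R^X$ is the orthogonal sum of the joint eigenspaces of $\mathcal A$. The projections onto them are linearly independent and span every element of $\mathcal A$. They lie in $\mathcal A$: a generic linear combination of the adjacency matrices has different eigenvalues on different joint eigenspaces, and each projection is a polynomial in it. So the projections are a basis of $\mathcal A$, and there are exactly $m+1$ joint eigenspaces.

**Step 2: identify them.** This step exhibits $m+1$ invariant spaces with explicit members. Let $\mathrm{Deg}_j$ be the span of the functions $S\mapsto\mathbf 1[C\subseteq S]$ with $|C|\le j$, let $\mathrm{Deg}_{-1}=0$, and let $V_j=\mathrm{Deg}_j\cap\mathrm{Deg}_{j-1}^\perp$ for $0\le j\le m$. For $|C|=m$ the function $\mathbf 1[C\subseteq S]$ is the indicator of the point $C$, so $\mathrm{Deg}_m=\mathbb R^X$ and $\mathbb R^X=\bigoplus_{j=0}^mV_j$ is an orthogonal sum. Take distinct $a_1,b_1,\dots,a_j,b_j\in[N]$ (possible since $2j\le N$) and put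
$$f_j(S)=\prod_{i\le j}\big(\mathbf 1[a_i\in S]-\mathbf 1[b_i\in S]\big).$$
Expanding the product shows $f_j\in\mathrm{Deg}_j$. If $|C|\le j-1$, some pair $\{a_i,b_i\}$ misses $C$; the swap of $a_i$ and $b_i$ negates $f_j$ and fixes $\mathbf 1[C\subseteq S]$, so the two functions are orthogonal. Hence $f_j\in V_j$. Since $j\le m\le N-j$, there is $S_0\in X$ that contains all $a_i$ and no $b_i$, and $f_j(S_0)=1$. So $V_j\ne0$.

Each $V_j$ is $S_N$-invariant, and $S_N$ acts by orthogonal maps, so the projection onto $V_j$ lies in $\mathcal A$; being an idempotent combination of the basis projections, it is a sum of some of them. So each $V_j$ is a sum of at least one joint eigenspace. There are $m+1$ spaces $V_j$ and $m+1$ joint eigenspaces, so each $V_j$ is exactly one. Hence $A_p\in\mathcal A$ acts on $V_j$ as a scalar $\lambda_j(p)$, and evaluating at $S_0$,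
$$\lambda_j(p)=(A_pf_j)(S_0)=\mathbb Ef_j(S'),$$
where $S'\cap S_0$ is a uniform $pm$-subset of $S_0$ and, independently, $S'\setminus S_0$ is a uniform $(1-p)m$-subset of $[N]\setminus S_0$, a set of size $(T-1)m$.

In the example with $m=2$, $N=5$, take $S_0=\{a_1,a_2\}$ and the fifth point $c$. Of the six edges that meet $S_0$ in one point, $f_2$ is $-1$ on $a_1b_2$ and $a_2b_1$, and $0$ on $a_1b_1,a_2b_2,a_1c,a_2c$. So $\lambda_2(\frac12)=-\frac13$. Similarly $\lambda_1(\frac12)=\Pr[a_1\in S']-\Pr[b_1\in S']=\frac12-\frac13=\frac16$, and $\lambda_0=1$.

**Step 3: asymptotics of the eigenvalues.** This step controls $\lambda_j(p)$ for fixed $j$, and also for all large $j$ at once. Put $p'=\frac{1-p}{T-1}$, which lies in $(0,1)$ since $T>2$, and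
$$\rho_p=p-p'=\frac{Tp-1}{T-1}.$$
A point of $S_0$ is in $S'$ with probability $p$, a point outside $S_0$ with probability $p'$. So $\lambda_0(p)=1$ and $\lambda_1(p)=\rho_p$ exactly. For fixed $j$ and $m\to\infty$, the probability that a prescribed $q$ of the points $a_1,\dots,a_j$ lie in $S'$ and the other $j-q$ do not is
$$\frac{(pm)_q\,((1-p)m)_{j-q}}{(m)_j}\longrightarrow p^q(1-p)^{j-q},$$
where $(y)_q=y(y-1)\cdots(y-q+1)$; the same holds for the $b_i$ with $p'$, and the two groups are independent. So in the limit the indicators are independent Bernoulli variables, and $\lambda_j(p)\to(p-p')^j=\rho_p^j$.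

For $j\ge i$, bound the factors with index larger than $i$ by 1 in absolute value: $|\lambda_j(p)|$ is at most the probability that for each $k\le i$ exactly one of $a_k,b_k$ lies in $S'$. By symmetry this probability does not depend on $j$. As $m\to\infty$ it tends to $\theta_p^i$, where $\theta_p=p(1-p')+(1-p)p'=1-pp'-(1-p)(1-p')<1$.

**Step 4: compare eigenvalues.** Decompose $f$ into its components in the $V_j$. Then (4) is equivalent to a condition on each $V_j$, namely
$$d_j:=1-t+t\lambda_j(U)-\lambda_j(L)\ge0\qquad(0\le j\le m).\tag{5}$$
First, $d_0=0$. The map $p\mapsto\rho_p$ is affine with $\rho_1=1$, so $L=(1-t)+tU$ gives $\rho_L=1-t+t\rho_U$; hence $d_1=0$.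

For fixed $j\ge2$ we have $d_j\to d_j^\infty=1-t+t\rho_U^j-\rho_L^j$. Here $-1<\rho_U<1$, because $\rho_U>-\frac1{T-1}>-1$ and $U<1$; and $0\le\rho_L<1$ because $1/T\le L<1$. If $j$ is even or $\rho_U\ge0$, then $x^j$ is strictly convex on $\mathbb R$, respectively on $[0,\infty)$, and $\rho_L=(1-t)\cdot1+t\rho_U$ with $\rho_U\neq1$; so $\rho_L^j<1-t+t\rho_U^j$, that is, $d_j^\infty>0$. If $j\ge3$ is odd and $\rho_U=-\sigma<0$, then $0<\sigma<1$ and
$$\rho_L^j\le\rho_L=1-t-t\sigma<1-t-t\sigma^j=1-t+t\rho_U^j,$$
so again $d_j^\infty>0$. This is where the hypothesis $L\ge1/T$ enters.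

Now choose $i\ge2$ with $\theta_U^i,\theta_L^i<\frac{1-t}8$. By Step 3, for $m$ large $|\lambda_j(U)|,|\lambda_j(L)|\le\frac{1-t}4$ for all $j\ge i$ simultaneously, so $d_j\ge(1-t)-\frac{1-t}4-\frac{1-t}4>0$. The finitely many $j$ with $2\le j<i$ satisfy $d_j>0$ for $m$ large, since $d_j^\infty>0$. $\square$

## Every rational between 5/2 and 3

We return to the graph for $T\in(\frac52,3)$, with $U=s$, $L=1-s$. Lemma 3 applies: $0<U<L<1$ and $L>\frac12>\frac1T$. Choose $m$ large and suitably divisible. By (4) with $f=g$, inequality (3) holds, so (2) gives $w(D)\ge1$ for each dominating $D$. Tool A gives $\mathrm{fdom}\le T$, and with Step 1 above $\mathrm{fdom}=T$. In particular $\frac{51}{20}$ occurs.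

## Beyond 3: three core neighbors and a balance condition

Now let $T=3+r$ with $0<r<\frac12$. Tool C does not help much here: $G\vee K_1$ has value in $(3,\frac72)$ only if $\mathrm{fdom}(G)\in(2,\frac52)$, and by (ii) this means $\mathrm{fdom}(G)=\frac73$, giving only $\frac{10}3$. The gadgets above do not help either: a vertex of degree 2 forces $\mathrm{fdom}\le3$ by (i). Every gadget vertex must now have degree at least 3. We keep the core, $Z$ (now of size 4), $\Omega$ and the notation $g,\bar g,E_p$. We assume $r\ne\frac13$ and put
$$U=\frac{1-r}2.$$

**OR-gadgets.** These bound overlaps from above. For every triple $\{S_1,S_2,S_3\}\subseteq X$ whose three pairwise intersections are all equal to one and the same set of size $Um$, take a vertex $u$ adjacent to $S_1,S_2,S_3$. Then $\mu(S_1\cup S_2\cup S_3)=U+3(1-U)=3-2U=2+r<T$, so such triples exist, and $\Omega_u=\Omega\setminus(S_1\cup S_2\cup S_3)$ has mass $1$. With this choice $u$ is always dominated.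

For the upper bound, let $x_i=g(S_i)$, and let $e_1,e_2,e_3$ be the elementary symmetric functions of $x_1,x_2,x_3\in\{0,1\}$. If $e_3=1$ then $e_2=3$; so $e_3\le\frac13e_2$, and
$$\prod_i(1-x_i)=1-e_1+e_2-e_3\ge1-e_1+\tfrac23e_2 .$$
The set of ordered triples is $S_N$-invariant and $S_N$ is transitive on ordered pairs of a given intersection size, so in a uniform random triple each $S_i$ is uniform in $X$ and each ordered pair is uniform among pairs of overlap $U$. Since $u\in D$ if no $S_i\in D$, the $u$-vertices with total weight $\beta$, spread uniformly, contribute to $w(D)$ at least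
$$\beta(1-3\bar g+2E_U).\tag{6}$$
(No point lies in exactly two of the $S_i$, so $e_3=\frac13e_2$ at each moment of the intended schedule, and nothing is lost there.)

**L-gadgets, in the abstract.** These ask for large overlaps, and we need several kinds. Before building them we record what they have to satisfy. An L-gadget family comes with vertex weights depending on a factor $\gamma>0$ and with constants $c_0>0$, $c_1\ge0$, $c_3$, $L$ such that
$$L=c_0T-c_1-c_3,\qquad U<L<1,\qquad L\ge1/T;\tag{7}$$
its total weight is $c_3\gamma$; in the set-up for Tool B its vertices can always be dominated with each gadget vertex used on mass at most 1; and for each dominating set $D$ it contributes to $w(D)$ at least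
$$\gamma\,(c_0-c_1\bar g-E_L).\tag{8}$$
The first condition in (7) is a balance condition. Integrate over the schedule: $\int\bar g\,d\mu=1$, because each $\Omega_S$ has mass 1, and $\int E_L\,d\mu=L$, so (8) integrates to $\gamma(c_0T-c_1-L)$; if each gadget vertex is used for exactly mass 1, the true contribution integrates to $c_3\gamma$. So (7) says that (8) is tight along the intended schedule.

**Claim 4.** If an L-gadget family satisfies these requirements, then (for $m$ large and suitably divisible) the graph made of core, $Z$, OR-gadgets and this family has $\mathrm{fdom}=T$.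

*Proof.* The bound "$\ge$" is Tool B. For "$\le$", put
$$t=\frac{1-L}{1-U},\qquad\beta=\frac{t\gamma}2,\qquad\alpha=3\beta+c_1\gamma+(1-t)\gamma\ge0,$$
and choose $\gamma>0$ so that $\beta+c_0\gamma=1$. These weights are chosen to make the bracket of Lemma 3 appear. By (6) and (8), for each dominating $D$,
$$w(D)\ge\alpha\bar g+\beta(1-3\bar g+2E_U)+\gamma(c_0-c_1\bar g-E_L)=1+\gamma\big[(1-t)\bar g+tE_U-E_L\big]\ge1$$
by Lemma 3, whose hypotheses hold by (7) and $U>0$. The total weight is
$$\alpha+\beta+c_3\gamma=4\beta+(1-t)\gamma+(c_1+c_3)\gamma=4\beta+(1-t)\gamma+c_0\gamma T-L\gamma .$$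
Since $L=1-t+tU$, this equals $4\beta-tU\gamma+c_0\gamma T=(4-2U)\beta+c_0\gamma T$, using $t\gamma=2\beta$. Finally $4-2U=3+r=T$, so the total weight is $T(\beta+c_0\gamma)=T$. Tool A gives $\mathrm{fdom}\le T$. $\square$

It remains to find L-gadgets for each $r$.

## Triangles for $\frac13<r<\frac12$

Take $c_0=1$, $c_1=0$, $c_3=3$, $L=r$. For each pair $\{S,S'\}$ with $|S\cap S'|=Lm$ take a triangle $p,p',o$ with $p\sim S$, $p'\sim S'$, $o\sim S$, with uniform weights of total $3\gamma$.

**Parameters.** We check (7): $c_0T-c_1-c_3=T-3=r=L$; $r>\frac{1-r}2$ because $r>\frac13$; $r<1$; and $LT=r(3+r)>\frac{10}9>1$.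

**Cost.** We check (8). If $S\notin D$, then $N[p]=\{p,p',o,S\}$ shows that $D$ contains a gadget vertex; if $S'\notin D$, look at $N[p']=\{p,p',o,S'\}$. So $D$ has at least $1-g(S)g(S')$ vertices in the gadget. Averaging over gadgets, the contribution is at least $\gamma(1-E_L)$.

**Schedule.** $\Omega\setminus(S\cap S')$ has mass $T-r=3$; split it into $\Omega_p,\Omega_{p'},\Omega_o$ of mass 1. There, one vertex of the triangle serves and dominates the triangle. On $S\cap S'$ the vertices $p,o$ are dominated by $S$, and $p'$ by $S'$.

At $r=\frac13$ we have $L=U$, and for smaller $r$ the condition $U<L$ in (7) fails. We need a gadget that asks for more overlap.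

## Copies of $K_{3,3}$ for $\frac17<r<\frac13$

Take $c_0=3$, $c_1=0$, $c_3=9$, $L=3r$. For each pair with $|S\cap S'|=Lm$ take a $K_{3,3}$ with parts $\{a,v,w\}$ and $\{b_1,b_2,b_3\}$, together with edges $v\sim S$, $w\sim S'$. The relative weights are $2$ for each of $a,v,w$ and $1$ for each $b_k$, so 9 per gadget; the total is $9\gamma$.

**Parameters.** We check (7): $3T-9=3r=L$; $3r>\frac{1-r}2$ because $r>\frac17$; $3r<1$; and $LT=3r(3+r)>9r>\frac97>1$.

**Cost.** We check (8). Let $D'$ be the part of $D$ in the gadget. If $D'$ contains none of $a,v,w$, then each $b_k$ must lie in $D'$, because $N[b_k]=\{b_k,a,v,w\}$; the relative weight is at least 3. Otherwise the relative weight is at least 2, and it is below 3 only if $D'$ is a single vertex of $\{a,v,w\}$. In that case domination of $a$, with $N[a]=\{a,b_1,b_2,b_3\}$, forces $D'=\{a\}$; then $v$ and $w$ have to be dominated from the core, so $S,S'\in D$. In all cases the relative weight is at least $3-g(S)g(S')$. Averaging gives (8).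

**Schedule.** On $S\cap S'$, of mass $3r$, use $\{a\}$: it dominates $a,b_1,b_2,b_3$, and $v,w$ are dominated by $S,S'$. The remaining mass is $T-3r=3-2r$. On mass $r$ of it use $\{b_1,b_2,b_3\}$. On the other $3-3r$ use sets $\{c,b_k\}$ with $c=v,w,a$ for masses $1,1,1-3r$ respectively, each split evenly over $k=1,2,3$. All these sets dominate the gadget. Usage: $v$ and $w$ serve mass 1, $a$ serves $3r+(1-3r)=1$, and $b_k$ serves $r+\frac{3-3r}3=1$.

Here the limit is $r=\frac17$, where $L=3r=\frac37=U$.

## Majorities inside $K_{2,3}$ for $0<r\le\frac16$

For small $r$ we have $U$ close to $\frac12$. We use a gadget that sees a majority of three core vertices: a $K_{2,3}$ with parts $\{b_1,b_2\}$, $\{v_1,v_2,v_3\}$ and edges $v_h\sim S_{(h)}$ for three core vertices $S_{(1)},S_{(2)},S_{(3)}$. Let $\mathrm{maj}\in\{0,1\}$ indicate that at least two of these three are in $D$.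

**Cost of one gadget.** We claim that $D$ has at least $2-\mathrm{maj}$ vertices in the gadget. It has at least one, because $N[b_1]$ lies in the gadget. Suppose at most one of the three core vertices is in $D$, say $S_{(1)},S_{(2)}\notin D$. Then $v_1,v_2,b_1,b_2$ must be dominated inside the gadget, and no single gadget vertex does this: $b_k$ misses the other $b$, and each $v_h$ misses $v_1$ or $v_2$. So at least two gadget vertices are in $D$.

Lemma 3 speaks about pairs, so we have to bound $\mathrm{maj}$ by pair statistics. On a single triple this gains nothing. Suppose we use $\mathrm{maj}\le\frac a3e_1+\frac b3e_2$ with $b>0$ for the three indicators. One, respectively two, members in $D$ require $a\ge0$, respectively $2a+b\ge3$. Dividing by $b$, we get $c_0=\frac2b$, $c_1=\frac ab$, $c_3=\frac5b$, and the balance condition gives $L=\frac{2T-5-a}b=\frac{1+2r-a}b$. Let $r\le\frac17$. If $a\ge\frac32$ then $L<0$. If $a<\frac32$ and $L>0$, then $L\le\frac{1+2r-a}{3-2a}$, and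
$$2(1+2r-a)-(1-r)(3-2a)=7r-1-2ar\le0,$$
so $L\le\frac{1-r}2=U$. We are stuck again at $\frac17$.

The way out is to take the three core vertices from a larger symmetric tuple of $n=2j$ sets and to average $\mathrm{maj}$ over all triples of the tuple. Then only an inequality for the average has to hold, and it can be better.

**Parameters.** Consider the intervals $\big(\frac1{5(2j-1)},\frac1{2(2j-1)}\big]$, $j\ge2$. The first ends at $\frac16$, their left ends tend to 0, and $\frac1{5(2j-1)}<\frac1{2(2j+1)}$ since $6j>7$, so each overlaps the next. Hence they cover $(0,\frac16]$. Fix $j\ge2$ with $r$ in the $j$-th interval, and put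
$$n=2j,\qquad c=\frac j{2j-1},\qquad\nu=2(2j-1)r\in(0,1],$$
$$c_0=2,\quad c_1=c,\quad c_3=5,\quad L=2T-5-c=1-c+2r=\frac{j-1+\nu}{2j-1}.$$
We check (7). $L>U$ means $1-c+2r>\frac{1-r}2$, that is, $\frac{5r}2>c-\frac12=\frac1{2(2j-1)}$, which is the left end of the interval. $L<1$ since $2r\le\frac13<\frac12<c$. And $L>U\ge\frac5{12}>\frac13>\frac1T$.

**Tuples.** We choose the tuples so that the bound (9) below is tight along the schedule. Let $\mathcal T$ be the set of $n$-tuples $(S_1,\dots,S_n)\in X^n$ such that, for each $I\subseteq[n]$, the number of points $x\in[N]$ with $\{i:x\in S_i\}=I$ depends only on $|I|$, is zero unless $|I|\in\{0,j,j+1\}$, and the points with $|I|=j$ (respectively $j+1$) have total number $M_jm$ (respectively $M_{j+1}m$), where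
$$M_j=2(1-\nu),\qquad M_{j+1}=\frac{2j\nu}{j+1}.$$
Such tuples exist for suitably divisible $m$: $M_j+M_{j+1}\le2<T$, so there is room, and
$$\frac{jM_j}n=1-\nu,\qquad\frac{(j+1)M_{j+1}}n=\nu$$
add up to 1, which gives $|S_i|=m$. By symmetry all overlaps $\mu(S_i\cap S_{i'})$ with $i\ne i'$ are equal to
$$\frac{j(j-1)M_j+(j+1)jM_{j+1}}{n(n-1)}=\frac{(1-\nu)(j-1)+\nu j}{2j-1}=L .$$
For example, let $r=\frac16$. Then $j=2$, $n=4$, $\nu=1$, $M_2=0$, $M_3=\frac43$: there are four sets, every point of a ground set of mass $\frac43$ lies in exactly three of them, each set has mass $\frac34\cdot\frac43=1$, and two of them overlap in mass $\frac12\cdot\frac43=\frac23=L$, while $U=\frac5{12}$.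

**The majority inequality.** This step bounds the average of $\mathrm{maj}$ over the triples of one tuple. If $k$ of $n$ indices are marked, the fraction of index triples with at least two marked elements is
$$M(k)=\frac{\binom k2(n-k)+\binom k3}{\binom n3}=\frac kn\varphi(k),\qquad\varphi(k)=\frac{(k-1)(3n-2k-2)}{(n-1)(n-2)},$$
because $\binom k2(n-k)+\binom k3=\frac{k(k-1)}6\big(3(n-k)+(k-2)\big)$. With $n=2j$,
$$\varphi(j)=\frac{(j-1)(4j-2)}{(2j-1)(2j-2)}=1,\qquad\varphi(j+1)=\frac{j(4j-4)}{(2j-1)(2j-2)}=\frac{2j}{2j-1}.$$
So the quadratic $\varphi(k)$ agrees with the affine function $1+\frac{k-j}{2j-1}$ at $k=j$ and $k=j+1$. Its leading coefficient is $-\frac2{(n-1)(n-2)}$, hence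
$$\varphi(k)-\Big(1+\frac{k-j}{2j-1}\Big)=-\frac{2(k-j)(k-j-1)}{(n-1)(n-2)}\le0$$
for every integer $k$, since a product of two consecutive integers is nonnegative. As $1+\frac{k-j}{2j-1}=\frac{j+(k-1)}{n-1}$ and $c=\frac j{n-1}$, we get
$$M(k)\le c\,\frac kn+\frac{k(k-1)}{n(n-1)}\qquad(0\le k\le n),\tag{9}$$
with equality at $k=0,j,j+1$, which are exactly the multiplicities that occur in $\mathcal T$. For $n=4$ and $k=0,1,2,3,4$ the left side is $0,0,\frac12,1,1$ and the right side is $0,\frac16,\frac12,1,\frac53$.

**Gadgets and their cost.** For every tuple in $\mathcal T$ and every $\{i_1,i_2,i_3\}\subseteq[n]$ take a $K_{2,3}$ as above with $v_h\sim S_{i_h}$. All gadget vertices have equal weight, of total $5\gamma$. We check (8). Since each gadget has 5 vertices of equal weight, the contribution to $w(D)$ is at least $\gamma$ times the average of $2-\mathrm{maj}$ over all gadgets. Take a uniform random tuple of $\mathcal T$ and let $k$ be the number of its members in $D$. By $S_N$-symmetry each $S_i$ is uniform in $X$, and each $(S_i,S_{i'})$ with $i\neq i'$ is uniform among ordered pairs with intersection size $Lm$;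 so $\mathbb E\frac kn=\bar g$ and $\mathbb E\frac{k(k-1)}{n(n-1)}=E_L$. By (9) the average of $\mathrm{maj}$ is $\mathbb EM(k)\le c\bar g+E_L$. This gives the contribution $\gamma(2-c\bar g-E_L)$, which is (8).

**Schedule.** We check that each gadget can be dominated within mass 1 per vertex. Fix a tuple and $i_1,i_2,i_3$, and let $W\subseteq\Omega$ be the region where at least two of $S_{i_1},S_{i_2},S_{i_3}$ hold. By symmetry, among the points lying in exactly $k$ of the sets $S_1,\dots,S_n$ (with $k=j$ or $j+1$) the fraction in $W$ is $M(k)=\frac kn\varphi(k)$, so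
$$\mu(W)=\frac{jM_j}n\varphi(j)+\frac{(j+1)M_{j+1}}n\varphi(j+1)=(1-\nu)+\nu\frac{2j}{2j-1}=1+\frac\nu{2j-1}=1+2r .$$
For $h=1,2,3$, the region where exactly the two sets other than $S_{i_h}$ hold (of the three) has the same mass. Divide the triple intersection evenly among these three regions; so $W$ splits into $W_1,W_2,W_3$ of mass $\frac{1+2r}3$ such that on $W_h$ both sets other than $S_{i_h}$ hold. On $W_h$ use $\{v_h\}$: it dominates $v_h,b_1,b_2$, and the other two $v$'s are dominated by the core. The complement of $W$ has mass $T-1-2r=2-r$. On mass $r$ of it use $\{b_1,b_2\}$; on the other $2-2r$ use the six sets $\{v_h,b_k\}$ equally. All these sets dominate the gadget. Usage: $v_h$ serves $\frac{1+2r}3+\frac{2-2r}3=1$, and $b_k$ serves $r+\frac{2-2r}2=1$.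

Since $\frac17<\frac16$, the three families of L-gadgets cover all rational $r\in(0,\frac12)$ with $r\neq\frac13$. By Claim 4, every rational $T\in(3,\frac72)$ with $T\ne\frac{10}3$ is a value of $\mathrm{fdom}$.

## All rationals from 5/2 on: proof of Theorem 1

The inclusion "$\subseteq$" was shown after the statement. The values $1,2,\frac73$ are attained by $K_1,K_2,C_7$. Each rational in $[\frac52,\frac72)$ is attained: $\frac52$ by $C_5$; the rationals in $(\frac52,3)$ by the graphs with $u$- and $ab$-gadgets; $3$ by $K_3$; $\frac{10}3$ by $C_7\vee K_1$, using Tool C; and the remaining rationals of $(3,\frac72)$ by Claim 4. An arbitrary rational $x\ge\frac52$ is $y+k$ with $y\in[\frac52,\frac72)$ rational and $k\ge0$ an integer; apply Tool C $k$ times. Hence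
$$\{\mathrm{fdom}(G)\}=\{1,2,\tfrac73\}\cup\big(\mathbb Q\cap[\tfrac52,\infty)\big).\qquad\blacksquare$$

## Connectedness and minimum degree: proof of Theorem 2

**Step 1: the constructed graphs are connected.** Every core vertex is joined to the clique $Z$, and every gadget is connected and attached to the core.

**Step 2: degrees in the base range.** We compute $\delta$ for each graph used for $x\in[\frac52,\frac72)$. For $x\in(\frac52,3)$ the vertices $u,a,b$ have degree 2, core vertices have degree at least $|Z|=3$, and vertices of $Z$ have degree greater than 2; so $\delta=2$. For $x\in(3,\frac72)$, $x\ne\frac{10}3$, the vertices $u$ have degree 3; in the triangles $p,p',o$ have degree 3; in the $K_{3,3}$ gadgets $a,b_k$ have degree 3 and $v,w$ have degree 4; in the $K_{2,3}$ gadgets $v_h$ has degree $2+1=3$ and $b_k$ has degree 3. Core vertices have degree at least $|Z|=4$, and vertices of $Z$ have degree greater than 3. So $\delta=3$. Moreover $\delta(C_5)=\delta(K_3)=2$ and $\delta(C_7\vee K_1)=3$, and these graphs are connected. In all cases $\delta=\lceil x\rceil-1$.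

**Step 3: all larger $x$.** Adding a universal vertex raises both $x$ and $\delta$ by one and keeps the graph connected. So every rational $x\ge\frac52$ is attained by a connected graph with $\delta=\lceil x\rceil-1$. By (i), $\delta(G)\ge x-1$ always, and $\delta(G)$ is an integer, so $\lceil x\rceil-1$ is least possible.

**Step 4: the consequences.** For $d\ge3$ and rational $x\in(d,d+1]$ we have $\lceil x\rceil-1=d$, which is the first consequence.

If $\delta(G)=0$, then $1\le\mathrm{fdom}(G)\le1$ by (i), and $K_1$ shows that the set of values is $\{1\}$.

If $\delta(G)\ge1$, then $\mathrm{fdom}(G)\ge2$, by Ore's theorem: in a graph without isolated vertices the complement of a minimal dominating set $Y$ is dominating. To see this, suppose some $v\in Y$ has no neighbor outside $Y$. Then $v$ has a neighbor in $Y$, so $Y\setminus\{v\}$ dominates $v$. Vertices outside $Y$ are not adjacent to $v$, so they are still dominated by $Y\setminus\{v\}$, as are the other vertices of $Y$. This contradicts minimality. So $Y$ and its complement are disjoint dominating sets.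

Hence, by (i), $\delta=1$ gives exactly $\{2\}$, attained by $K_2$. If $\delta=2$, then $\mathrm{fdom}\ge2$, (i) and (ii) confine the value to $\{2,\frac73\}\cup(\mathbb Q\cap[\frac52,3])$. All of these occur with $\delta=2$: $2$ by $C_4$, $\frac73$ by $C_7$, and each rational $x\in[\frac52,3]$ by Step 2, since $\lceil x\rceil-1=2$ there. $\blacksquare$
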